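\title{The Schr\"oder--Bernstein property does not pass to definable sets}

\begin{abstract}
A complete first-order theory has the Schr\"oder--Bernstein (SB) property if any two of its models that embed elementarily into each other are isomorphic. We disprove the conjecture that the SB property passes from a theory $T$ to the theory $T'$ of a definable set with its full induced structure. In our example $T$ is countable and has the SB property, while $T'$ has, in every infinite cardinality, $2^{\aleph_0}$ pairwise elementarily bi-embeddable, pairwise non-isomorphic models. The models of $T'$ are families of torsors placed over the $p$-adic integers up to a common translation; $T$ adds an origin that is visible to elementary embeddings but to no formula. Every model of $T$ lies in the definable closure of the definable set and one further element, and we show that the conjecture holds when no further element is needed.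
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $f\colon M\to N$ between structures in the same language is an \emph{elementary embedding} if $M\models\theta(\bar a)\iff N\models\theta(f(\bar a))$ for every formula $\theta$ and every tuple $\bar a$ from $M$. Two structures are \emph{bi-embeddable} if each embeds elementarily into the other. A complete first-order theory $T$, not necessarily countable, has the \emph{Schr\"oder--Bernstein property}, or \emph{SB property}, if any two bi-embeddable models of $T$ are isomorphic.

For the theory of infinite sets with no structure, this is the Schr\"oder--Bernstein theorem on cardinals. The theory of dense linear orders without endpoints fails the property: by quantifier elimination every order embedding between its models is elementary, so $\mathbb R$ and $\mathbb R\setminus\{0\}$ are bi-embeddable, but only the first is Dedekind complete. The property measures whether models are determined by invariants that can only grow along embeddings and that cannot grow in a cycle.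

Let $T$ be a complete $L$-theory, let $\varphi(\bar x)$ be an $L$-formula without parameters, put $k=|\bar x|$, and let $M\models T$. The \emph{induced structure} on $\varphi(M)=\{\bar a\in M^k: M\models\varphi(\bar a)\}$ has, for each $n\ge1$ and each $\emptyset$-definable set $D\subseteq M^{nk}$, an $n$-ary relation symbol interpreted as $D\cap\varphi(M)^n$. As $T$ is complete, $\emptyset$-definable sets correspond to formulas up to $T$-equivalence, so this language does not depend on $M$; we write $R_\theta$ for the symbol of the set defined by $\theta$. Replacing each $R_\theta$ by $\theta$ and restricting quantifiers to $\varphi$ translates formulas of the induced language into $L$-formulas. Hence the theory $T'$ of the induced structure, the \emph{induced theory}, does not depend on $M$, and isomorphisms and elementary embeddings between models of $T$ restrict to isomorphisms and elementary embeddings of the induced structures. The following problem is posed in \cite{Goodrick}.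

\begin{quote}
\textbf{Conjecture.} Let $T$ be a complete theory, $\varphi(\bar x)$ a formula, and $T'$ the induced theory. If $T'$ does not have the SB property, then neither does $T$.
\end{quote}

One expects this to be true because a failure of SB looks like a complexity that a part hands on to the whole. Suppose that $N_1,N_2\models T'$ are bi-embeddable and not isomorphic, and that $N_i=\varphi(M_i)$ with $M_i\models T$. Then $M_1\not\cong M_2$, since an isomorphism would restrict. Moreover, the embeddings between $N_1$ and $N_2$ respect every relation that $T$ defines on $\varphi$, so no formula seems to prevent their extension to $M_1$ and $M_2$. Two things can still go wrong: a model of $T'$ might not be of the form $\varphi(M)$, and the embeddings might fail to extend for a reason that no formula expresses. Our counterexample uses only the second possibility.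

\begin{theorem}\label{thm:main}
The conjecture is false. There are a countable complete theory $T$ with the SB property and a formula $\varphi(x)$ whose induced theory $T'$ does not have the SB property. Moreover, in every infinite cardinality $T'$ has $2^{\aleph_0}$ pairwise elementarily bi-embeddable, pairwise non-isomorphic models.
\end{theorem}

Recall that the \emph{definable closure} $\operatorname{dcl}(C)$ of $C\subseteq M$ is the set of elements of $M$ that are the unique solution of some formula with parameters from $C$. The next two statements locate the boundary of the conjecture: one element outside $\varphi(M)$ suffices to break it, and with none it holds.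

\begin{proposition}\label{prop:addendum}
For the $T$ and $\varphi$ constructed in the proof of Theorem~\ref{thm:main}, every model of $T'$ is isomorphic to $\varphi(M)$ for some $M\models T$, and every $M\models T$ satisfies $M=\operatorname{dcl}(\varphi(M)\cup\{s\})$ for a single element $s$.
\end{proposition}

\begin{proposition}\label{prop:dcl}
Let $T$ be any complete theory and $\varphi(\bar x)$ a formula such that, in every $M\models T$, each element lies in the definable closure of the coordinates of the tuples in $\varphi(M)$. If $T'$ fails the SB property, then $T$ fails the SB property.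
\end{proposition}

Section~\ref{sec:idea} shows the mechanism on one pair of countable models. Sections~\ref{sec:axioms}--\ref{sec:induced} define $T$ and identify $T'$, Sections~\ref{sec:SB} and~\ref{sec:notSB} prove Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves the two propositions. We work in ZFC, and $\mathbb N=\{0,1,2,\dots\}$.

\section{Translations and a blurred origin}\label{sec:idea}

The combinatorial core is the following. For subsets of $\mathbb Z$, inclusion is antisymmetric: $E\subseteq E'\subseteq E$ gives $E=E'$. Inclusion up to translation is not: we have $\mathbb N+2\subseteq\mathbb N\setminus\{1\}\subseteq\mathbb N$, but $\mathbb N\setminus\{1\}$ is not a translate of $\mathbb N$, since both sets have minimum $0$. So sets with an origin satisfy a Schr\"oder--Bernstein principle, and sets without one do not. We want a theory $T$ whose models have an origin, and a definable set on which the origin induces no structure.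

To make positions an invariant of elementary embeddings we take them in a group whose elements are described by countably many pieces of finite data. Fix a prime $p$. The ring $\mathbb Z_p=\varprojlim\mathbb Z/p^n$ consists of the sequences $z=(z_n)_{n\ge1}$ with $z_n\in\mathbb Z/p^n$ and $z_{n+1}$ reducing to $z_n$. It is uncountable, its additive group is torsion-free, the kernel of $z\mapsto z_n$ is $p^n\mathbb Z_p$, and the integers prime to $p$ are units. So $\mathbb Z_{(p)}=\{a/b\in\mathbb Q: p\nmid b\}$ is a countable subring of $\mathbb Z_p$; it maps onto every $\mathbb Z/p^n$, and $\mathbb Z_{(p)}\cap p^n\mathbb Z_p=p^n\mathbb Z_{(p)}$. For $k\ge1$ and $r\in\mathbb Z_{(p)}$ the equation $kz=r$ has at most one solution in $\mathbb Z_p$, so all these equations together have countably many solutions. We fix, for the whole paper,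
\[
\tau\in\mathbb Z_p\quad\text{with}\quad k\tau\notin\mathbb Z_{(p)}\ \text{ for all }k\ge1 .
\]
The cosets $k\tau+\mathbb Z_{(p)}$, $k\in\mathbb Z$, are then distinct and form a copy of $\mathbb Z$ in $\mathbb Z_p/\mathbb Z_{(p)}$.

\begin{example}\label{ex:toy}
Let $V=\mathbb Z_{(p)}$ and
\[
Q_1=\bigcup_{k\in\mathbb N}\bigl(k\tau+\mathbb Z_{(p)}\bigr),\qquad
Q_2=\bigcup_{k\in\mathbb N\setminus\{1\}}\bigl(k\tau+\mathbb Z_{(p)}\bigr).
\]
Let $N_i$ be the disjoint union of $V$ and $Q_i$, with the addition of $V$, the action of $V$ on $Q_i$ by addition, and predicates for the residues modulo each $p^n$ of elements $v\in V$ and of \emph{differences} $x-y$ of elements of $Q_i$. An embedding between such structures preserves differences in $\mathbb Z_p$, so on $Q_i$ it is a translation $x\mapsto x+z$ with $z\in\mathbb Z_p$. Write $\equiv$ for congruence modulo $\mathbb Z_{(p)}$.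
\begin{itemize}
\item If $Q_1+z\subseteq Q_2$, then $z=0+z\in Q_2$, so $z\equiv j\tau$ with $j\in\mathbb N\setminus\{1\}$, and $j\neq0$ because $\tau+z\in Q_2$. Thus $j\ge2$.
\item If $Q_2+z'\subseteq Q_1$, then $z'\in Q_1$, so $z'\equiv j'\tau$ with $j'\ge0$.
\end{itemize}
The choices $z=2\tau$ and $z'=0$, with the identity on $V$, give embeddings in both directions, and they are elementary by Lemma~\ref{lem:shift} below. An isomorphism would give such $z,z'$ with $z+z'=0$, hence $j+j'=0$, which is impossible.

Now add an origin. If it is a single point $s$, with predicates for the residues of $x-s$, then for each $n$ the residue of $x-s$ modulo $p^n$ is $\emptyset$-definable on $Q_i$. The induced structure records it, and translations no longer preserve that structure. Instead let $M_i$ be obtained from $N_i$ by adding a new copy $S_i$ of a whole coset $\sigma_i+\mathbb Z_{(p)}$, again with the action of $V$ and with the residues of all differences. An embedding $M_1\to M_2$ is a translation by one $z$ on $Q_1$ and $S_1$ simultaneously, so $\sigma_1+z\equiv\sigma_2$; an embedding $M_2\to M_1$ gives $\sigma_2+z'\equiv\sigma_1$. Together these give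 $z+z'\equiv0$, hence $j+j'=0$ once more. So, however $\sigma_1$ and $\sigma_2$ are chosen, $M_1$ and $M_2$ are not bi-embeddable.
\end{example}

The blurred origin thus determines the position of each coset in $Q_i$ modulo $\mathbb Z_{(p)}$. On the other hand, for fixed $x\in Q_i$ and $n$, the residue of $x-s$ modulo $p^n$ takes every value as $s$ ranges over $S_i$, because $\mathbb Z_{(p)}$ maps onto $\mathbb Z/p^n$. In a saturated elementary extension $x-s$ takes every value in $\mathbb Z_p$, and there the origin carries no information at all. Since definability can be tested in a saturated model, $S$ should induce no new structure. The rest of the proof makes these two observations precise for arbitrary models.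

\section{The theories}\label{sec:axioms}

Let $L$ be the countable one-sorted relational language with unary predicates $V,Q,S$, ternary predicates $\mathrm{Add},\mathrm{Act}$, and, for $n\ge1$ and $k\in\mathbb Z/p^n$, a unary predicate $R_{n,k}$ and a binary predicate $D_{n,k}$. Write $A=Q\cup S$. Let $\Sigma$ be the following set of first-order axioms and axiom schemes.
\begin{itemize}
\item[(A1)] $V,Q,S$ partition the universe, $\mathrm{Add}\subseteq V^3$, $\mathrm{Act}\subseteq V\times A\times A$, $R_{n,k}\subseteq V$ and $D_{n,k}\subseteq A^2$.
\item[(A2)] $\mathrm{Add}$ is the graph of the addition of a torsion-free abelian group on $V$ that is divisible by every prime $q\ne p$.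
\item[(A3)] For each $n$, the rule $\rho_n(v)=k\iff R_{n,k}(v)$ defines a surjective homomorphism $\rho_n\colon V\to\mathbb Z/p^n$ with kernel $p^nV$, and $\rho_{n+1}$ reduces to $\rho_n$.
\item[(A4)] $\mathrm{Act}$ is the graph of a free action $(v,a)\mapsto a+v$ of $V$ on $A$ that preserves $Q$ and $S$. The set $S$ is a single nonempty orbit, and $Q$ contains infinitely many orbits.
\item[(A5)] For each $n$, the rule $\delta_n(a,b)=k\iff D_{n,k}(a,b)$ defines a function $\delta_n\colon A^2\to\mathbb Z/p^n$, the function $\delta_{n+1}$ reduces to $\delta_n$, and
\[
\delta_n(a,b)+\delta_n(b,c)=\delta_n(a,c),\qquad \delta_n(a+v,b)=\delta_n(a,b)+\rho_n(v).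
\]
\end{itemize}
Let $L_0=L\setminus\{S\}$, and let $\Sigma_0$ be the same list with every mention of $S$ deleted, so that $A=Q$. \emph{Orbit} always means $V$-orbit; freeness means that $a+v=a$ forces $v=0$, so each orbit is a $V$-torsor. In a model of $\Sigma$ or $\Sigma_0$ put $\rho=(\rho_n)_n\colon V\to\mathbb Z_p$, a homomorphism, and $\delta=(\delta_n)_n\colon A^2\to\mathbb Z_p$. A map preserves all $R_{n,k}$ and $D_{n,k}$ exactly when it preserves $\rho$ and $\delta$.

\begin{lemma}\label{lem:facts}
Let $M$ be a model of $\Sigma$ or of $\Sigma_0$.
\begin{enumerate}
\item[(i)] $\delta(a,a)=0$, $\ \delta(b,a)=-\delta(a,b)$, and $\delta(a+v,b+w)=\delta(a,b)+\rho(v)-\rho(w)$.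
\item[(ii)] For $n\ge1$ and $v\in V$: $v\in nV\iff\rho(v)\in n\mathbb Z_p$.
\item[(iii)] Every fiber of every $\rho_n$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first identity of (A5) with $a=b=c$ gives $\delta(a,a)=0$, and with $c=a$ it gives $\delta(b,a)=-\delta(a,b)$. Then $\delta(a,b+w)=-\delta(b+w,a)=\delta(a,b)-\rho(w)$, and the last formula follows.

(ii) Write $n=p^en'$ with $p\nmid n'$. By (A2) multiplication by $n'$ is a bijection of $V$, so $nV=p^eV$; also $n\mathbb Z_p=p^e\mathbb Z_p$. For $e=0$ both conditions always hold. For $e\ge1$, $v\in p^eV\iff\rho_e(v)=0\iff\rho(v)\in p^e\mathbb Z_p$ by (A3).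

(iii) As $\rho_n$ is onto, each fiber is a coset of $p^nV\cong V$, and $V$ is infinite because it is torsion-free and maps onto $\mathbb Z/p$.
\end{proof}

By (i), if $a_0\in A$ is fixed then $\delta(a,b)=\delta(a,a_0)-\delta(b,a_0)$. So $\delta$ amounts to a $\mathbb Z_p$-valued position on $A$ that is given up to one additive constant. The following models generalize the structures $N_i$ of Example~\ref{ex:toy}, which are the case $W=0$, $\mu\le1$.

\begin{definition}\label{def:models}
Let $X=\mathbb Z_p/\mathbb Z_{(p)}$, let $W$ be a $\mathbb Q$-vector space, and let $\mu$ be a function from $X$ to the cardinals with $\sum_\xi\mu(\xi)$ infinite. The $L_0$-structure $\mathfrak M(\mu,W)$ is given by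
\begin{align*}
V&=\mathbb Z_{(p)}\oplus W, & \rho(r,w)&=r,\\
Q&=\{(x,w,i): x\in\mathbb Z_p,\ w\in W,\ i<\mu(x+\mathbb Z_{(p)})\}, & \delta\bigl((x,w,i),(y,u,j)\bigr)&=x-y,
\end{align*}
with the action $(x,w,i)+(r,u)=(x+r,w+u,i)$.
\end{definition}

This is a model of $\Sigma_0$. For (A3), $\ker\rho_n=(\mathbb Z_{(p)}\cap p^n\mathbb Z_p)\oplus W=p^n\mathbb Z_{(p)}\oplus W=p^nV$. For (A4), the points $(x,w,i)$ and $(y,u,j)$ lie in one orbit exactly when $x-y\in\mathbb Z_{(p)}$ and $i=j$. So the orbits correspond to the pairs $(\xi,i)$ with $i<\mu(\xi)$: there are exactly $\mu(\xi)$ orbits \emph{over} $\xi\in X$, and infinitely many in total. The remaining axioms are read off from the formulas.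

\begin{lemma}[Adding an origin]\label{lem:origin}
For every $N\models\Sigma_0$ there is $M\models\Sigma$ such that $N$ is the $L_0$-structure $M\setminus S(M)$. In particular $\Sigma_0$ and $\Sigma$ are consistent.
\end{lemma}

\begin{proof}
Fix $a_0\in Q(N)$. Let $S=\{s_v:v\in V(N)\}$ be a set of new elements with $s_v+w=s_{v+w}$. Let $\pi\colon Q\cup S\to Q$ be the identity on $Q$ and $\pi(s_v)=a_0+v$, and put $\delta(a,b)=\delta(\pi(a),\pi(b))$. Since $\pi(a+w)=\pi(a)+w$, both identities in (A5) are inherited from $N$.
\end{proof}

\section{Back and forth between closed sets}\label{sec:bf}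

We recall two tools. A structure $M$ is \emph{$\aleph_1$-saturated} if every set of formulas in finitely many free variables, with parameters from a countable subset of $M$, that is finitely satisfiable in $M$ is realized in $M$. Every structure has an $\aleph_1$-saturated elementary extension. A \emph{partial isomorphism} from $M$ to $N$, in a relational language, is a bijection $h\colon C\to C'$ between subsets of $M$ and $N$ that preserves every relation in both directions. A nonempty family of partial isomorphisms is a \emph{back-and-forth system} if for every member $h$, every $m\in M$ lies in the domain of some member extending $h$, and every $m'\in N$ lies in the range of some member extending $h$. Each member $h$ is then \emph{elementary}, that is, $M\models\theta(\bar c)\iff N\models\theta(h(\bar c))$ for all $\theta$ and all $\bar c$ in the domain; in particular $M$ and $N$ satisfy the same sentences.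

\begin{lemma}\label{lem:sat}
Let $M$ be an $\aleph_1$-saturated model of $\Sigma$ or of $\Sigma_0$. For every $z\in\mathbb Z_p$ and every countable $C\subseteq V$ there is $v\in V\setminus C$ with $\rho(v)=z$.
\end{lemma}

\begin{proof}
A finite subset of $\{R_{n,z_n}(y):n\ge1\}\cup\{y\ne c:c\in C\}$ asks for an element outside a finite set in one fiber of $\rho_n$, for the largest $n$ that occurs. It exists by Lemma~\ref{lem:facts}(iii).
\end{proof}

Not every partial isomorphism extends. It may send two points of one orbit to different orbits, as long as $\delta$ is preserved. The remedy is to use domains that already contain the elements that their members determine: differences of points in one orbit, and $n$-th parts of vectors.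

\begin{definition}
Let $M$ be a model of $\Sigma$ or of $\Sigma_0$. A subset $C=C_V\cup C_A$, with $C_V\subseteq V$ and $C_A\subseteq A$, is \emph{closed in $M$} if
\begin{itemize}
\item[(C1)] $C_V$ is a subgroup of $V$;
\item[(C2)] $v\in V$, $n\ge1$ and $nv\in C_V$ imply $v\in C_V$;
\item[(C3)] $C_A+C_V=C_A$;
\item[(C4)] $v\in V$ and $a,\,a+v\in C_A$ imply $v\in C_V$.
\end{itemize}
\end{definition}

The set $\{0\}$ is closed. For a finite tuple $d$ from $M$, with $V$-entries $v_i$ and $A$-entries $a_i$, let $G$ be the subgroup generated by the $v_i$ and by the vectors $v$ with $a_i+v=a_j$ for some $i,j$. Let $\operatorname{cl}(d)=C_V\cup C_A$, where $C_V=\{u\in V: nu\in G\text{ for some }n\ge1\}$ and $C_A=\bigcup_i(a_i+C_V)$. This set contains $d$. It is countable, because $G$ is countable and $ny=g$ has at most one solution. It is closed: (C1)--(C3) hold by construction, and if $(a_i+c)+v=a_j+c'$ with $c,c'\in C_V$, then $c+v-c'\in G$, so $v\in C_V$.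

\begin{lemma}\label{lem:bf}
Let $M,N$ be $\aleph_1$-saturated models, both of $\Sigma$ or both of $\Sigma_0$. The partial isomorphisms $h\colon C\to C'$ between countable closed subsets $C\subseteq M$ and $C'\subseteq N$ form a back-and-forth system. Hence each such $h$ is elementary.
\end{lemma}

\begin{proof}
The map $\{0\}\to\{0\}$ belongs to the family. By symmetry it suffices to extend a given $h\colon C\to C'$ to a given $m\in M\setminus C$. Note that $h$ restricts to a group isomorphism $C_V\to C'_V$ that preserves $\rho$, and that $h(a+c)=h(a)+h(c)$ for $a\in C_A$, $c\in C_V$.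

\emph{Case 1: $m=v\in V$.} By Lemma~\ref{lem:sat} choose $v'\in V(N)\setminus C'_V$ with $\rho(v')=\rho(v)$. By (C2) no nonzero multiple of $v$ lies in $C_V$, so the sum $H=C_V+\mathbb Zv$ is direct, and so is $H'=C'_V+\mathbb Zv'$. Hence $h_1(c+kv)=h(c)+kv'$ is an isomorphism $H\to H'$ that preserves $\rho$.

The group $H$ need not satisfy (C2), so we pass to $C_V^+=\{u\in V(M): nu\in H\text{ for some }n\ge1\}$ and to the group $C_V'^+$ defined from $H'$ in the same way. Both are countable and satisfy (C1) and (C2). The point is that $\rho$ detects divisibility. If $nu=x\in H$, then $\rho(h_1(x))=\rho(x)\in n\mathbb Z_p$, so by Lemma~\ref{lem:facts}(ii) there is $u'\in V(N)$ with $nu'=h_1(x)$, and it is unique by torsion-freeness. Put $h^+(u)=u'$. If also $n^*u=x^*\in H$ and $n^*u^*=h_1(x^*)$, then $n^*x=nx^*$, so $nn^*u'=h_1(n^*x)=h_1(nx^*)=nn^*u^*$ and $u'=u^*$. Thus $h^+$ is well defined, and it extends $h_1$ (take $n=1$). It is additive, as one sees by using a common $n$ for two elements. The same construction applied to $h_1^{-1}$ gives an inverse, so $h^+\colon C_V^+\to C_V'^+$ is an isomorphism. It preserves $\rho$, since $n\rho(u')=\rho(x)=n\rho(u)$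 and $\mathbb Z_p$ is torsion-free.

Next let $C_A^+=C_A+C_V^+$ and $C_A'^+=C'_A+C_V'^+$, and put $h^+(a+u)=h(a)+h^+(u)$ for $a\in C_A$, $u\in C_V^+$. If $a+u=b+u_1$ with $a,b\in C_A$, then $b=a+w$ for $w=u-u_1$, and $w\in C_V$ by (C4). Hence $h(b)+h^+(u_1)=h(a)+h(w)+h^+(u_1)=h(a)+h^+(u)$, and $h^+$ is well defined on $C_A^+$. The symmetric definition gives an inverse, so $h^+\colon C_A^+\to C_A'^+$ is a bijection. It satisfies $h^+(x+w)=h^+(x)+h^+(w)$ for $x\in C_A^+$, $w\in C_V^+$, which with injectivity shows that $\mathrm{Act}$ is preserved in both directions. It preserves $Q$ and $S$, which are unions of orbits, and it preserves $\delta$ by the formula $\delta(a+u,b+u_1)=\delta(a,b)+\rho(u)-\rho(u_1)$. Finally $C^+=C_V^+\cup C_A^+$ is closed: (C3) holds by construction, and if $a+u$ and $b+u_1$ lie in one orbit, then $b=a+w$ with $w\in C_V$ by (C4) for $C$, so their difference $w+u_1-u$ lies in $C_V^+$. The same argument applies in $N$.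

\emph{Case 2: $m\in A$ lies in the orbit of some $b\in C_A$.} Then $m=b+v$, and $v\notin C_V$ by (C3). Case 1 applied to $v$ gives an extension whose domain contains $b+v$.

\emph{Case 3: $m=a\in A$ and the orbit of $a$ does not meet $C_A$.} We first choose an orbit and then a point in it. There is $a''\in A(N)$, lying in $Q$ if and only if $a$ does, whose orbit does not meet $C'_A$. If $a\in Q$, realize the set $\{Q(y)\}\cup\{\neg\exists v\,\mathrm{Act}(v,c,y):c\in C'_A\}$, which is finitely satisfiable because $Q(N)$ has infinitely many orbits. If $a\in S$, then $C_A\cap S=\emptyset$ because $S(M)$ is one orbit; hence $C'_A\cap S=\emptyset$, and any $a''\in S(N)$ works.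

If $C_A=\emptyset$, let $a'=a''$. Otherwise fix $b_0\in C_A$, take $v'\in V(N)$ with $\rho(v')=\delta(a,b_0)-\delta(a'',h(b_0))$ by Lemma~\ref{lem:sat}, and let $a'=a''+v'$. Then $\delta(a',h(b_0))=\delta(a,b_0)$, and for every $b\in C_A$
\[
\delta(a',h(b))=\delta(a',h(b_0))+\delta(h(b_0),h(b))=\delta(a,b_0)+\delta(b_0,b)=\delta(a,b).
\]
Extend $h$ to $C\cup(a+C_V)$ by $a+c\mapsto a'+h(c)$. By freeness this is a bijection onto $C'\cup(a'+C'_V)$. It preserves $\delta$ by the displayed equation and Lemma~\ref{lem:facts}(i). Two points of $C_A\cup(a+C_V)$ in one orbit lie both in $C_A$ or both in $a+C_V$, and the same holds in $N$; therefore $\mathrm{Act}$ is preserved in both directions and both sets satisfy (C4). Conditions (C1)--(C3) are unchanged.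
\end{proof}

The subcase $a\in S$ is the heart of the matter: in a saturated model a point of $S$ can be found at any prescribed position relative to points already chosen. This uses the surjectivity of all $\rho_n$, through Lemma~\ref{lem:sat}.

\begin{corollary}\label{cor:complete}
\begin{enumerate}
\item[(i)] $\Sigma$ and $\Sigma_0$ are complete.
\item[(ii)] If $N,M\models\Sigma_0$, $N$ is a substructure of $M$, and $N$ is closed in $M$, then $N\preceq M$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) Two models have $\aleph_1$-saturated elementary extensions, and these satisfy the same sentences by Lemma~\ref{lem:bf}.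

(ii) We use two observations. First, closedness is transitive: if $C$ is closed in $K$ and $K$ is a closed substructure of $K^*$, then the vector $v\in V(K^*)$ in (C2) or (C4) for $C$ lies in $V(K)$, and hence in $C_V$. Second, if $K\preceq K^*$ then $K$ is closed in $K^*$: if $nv=c\in V(K)$, or $a+v=b$ with $a,b\in A(K)$, then the equation has a solution in $K$ by elementarity, and the solution in $K^*$ is unique.

Let $N^*\succeq N$ and $M^*\succeq M$ be $\aleph_1$-saturated, let $d$ be a finite tuple from $N$, and let $C=\operatorname{cl}(d)$, computed in $N$. By the observations, $C$ is closed in $N^*$ and, through $N\subseteq M\preceq M^*$, in $M^*$. The identity of $C$ is a partial isomorphism from $N^*$ to $M^*$, hence elementary by Lemma~\ref{lem:bf}. So $d$ satisfies the same formulas in $N$ and in $M$.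
\end{proof}

From now on $T$ and $T_0$ are the complete theories axiomatized by $\Sigma$ and $\Sigma_0$, and $\varphi(x)$ is the formula $\neg S(x)$. For $M\models T$ the set $\varphi(M)=V\cup Q$, as an $L_0$-structure, is a model of $T_0$.

\section{The origin induces no structure}\label{sec:induced}

\begin{proposition}\label{prop:induced}
For every $L$-formula $\theta(\bar x)$ with $|\bar x|=n$ there is an $L_0$-formula $\theta_0(\bar x)$ such that for all $M\models T$ and $d\in\varphi(M)^n$,
\[
M\models\theta(d)\iff\varphi(M)\models\theta_0(d),
\]
where $\varphi(M)$ is viewed as an $L_0$-structure.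
\end{proposition}

\begin{proof}
Let $M\models T$ be $\aleph_1$-saturated.

\emph{Claim: if $d,d'\in\varphi(M)^n$ satisfy the same $L_0$-formulas in $\varphi(M)$, then they satisfy the same $L$-formulas in $M$.} Lemma~\ref{lem:bf} applies to closed sets, so we extend $d\mapsto d'$ to closures. Since $V\subseteq\varphi(M)$ and $Q$ is a union of orbits, $\operatorname{cl}(d)$ is the same in $M$ and in $\varphi(M)$, and it is disjoint from $S$. Each $u\in\operatorname{cl}(d)\cap V$ satisfies an equation $nu=\sum_ik_iv_i+\sum_{i,j}l_{ij}w_{ij}$ with integer coefficients and $n\ge1$, where $a_i+w_{ij}=a_j$, and each element of $\operatorname{cl}(d)\cap Q$ has the form $a_i+u$ for such a $u$. Writing this out, we obtain for each $c\in\operatorname{cl}(d)$ an $L_0$-formula $\psi(y,\bar x)$ with $\varphi(M)\models\psi(c,d)$ such that for every $e\in\varphi(M)^n$ the formula $\psi(y,e)$ has at most one solution, which lies in $\operatorname{cl}(e)$; uniqueness comes from torsion-freeness and freeness of the action. As $d'$ satisfies $\exists y\,\psi(y,\bar x)$, there is a unique $c'\in\operatorname{cl}(d')$ with $\psi(c',d')$. If $c_1,\dots,c_m$ and $c'_1,\dots,c'_m$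 are matched in this way by $\psi_1,\dots,\psi_m$, then for every $L_0$-formula $\chi$, in $\varphi(M)$,
\[
\chi(\bar c)\iff\exists\bar y\,\Bigl(\chi(\bar y)\wedge\bigwedge_j\psi_j(y_j,d)\Bigr)\iff\exists\bar y\,\Bigl(\chi(\bar y)\wedge\bigwedge_j\psi_j(y_j,d')\Bigr)\iff\chi(\bar c').
\]
Taking for $\chi$ the formula $y_1=y_2$ shows that $c\mapsto c'$ is well defined and injective; it is onto $\operatorname{cl}(d')$ by symmetry, and it sends $d$ to $d'$. Taking $\chi$ atomic shows that it preserves the $L_0$-relations, and it preserves $S$ because neither closure meets $S$. So it belongs to the system of Lemma~\ref{lem:bf} for the pair $(M,M)$ and is elementary in $L$. This proves the claim.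

For an $L_0$-formula $\chi$ let $\chi^\varphi$ be obtained by restricting all quantifiers to $\varphi$, so that $M\models\chi^\varphi(d)\iff\varphi(M)\models\chi(d)$. By the claim, the set
\[
\{\theta(\bar x),\neg\theta(\bar y)\}\cup\{\varphi(x_i),\varphi(y_i):i\le n\}\cup\{\chi^\varphi(\bar x)\leftrightarrow\chi^\varphi(\bar y):\chi\text{ an $L_0$-formula}\}
\]
is not realized in $M$, so by saturation it is not finitely satisfiable. Thus there are $\chi_1,\dots,\chi_m$ such that any two tuples in $\varphi(M)^n$ that agree on $\chi_1,\dots,\chi_m$ agree on $\theta$. Let $\theta_0$ be the disjunction of those conjunctions $\bigwedge_j\pm\chi_j$ that are satisfied by some $d\in\varphi(M)^n$ with $M\models\theta(d)$. Then $M$ satisfies the sentence saying that $\theta\leftrightarrow\theta_0^\varphi$ on $\varphi^n$, and so does every model of the complete theory $T$.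
\end{proof}

\begin{corollary}\label{cor:defexp}
Identify each symbol of $L_0$ with the induced symbol of the corresponding atomic formula. Every model of $T_0$ has a unique expansion to a model of $T'$, every model of $T'$ arises in this way, and a map between models of $T'$ is an elementary embedding, or an isomorphism, if and only if it is one for the $L_0$-reducts.
\end{corollary}

\begin{proof}
Let $\Delta$ be the set of sentences $\forall\bar x\,(R_\theta(\bar x)\leftrightarrow\theta_0(\bar x))$. By Proposition~\ref{prop:induced}, $T_0\cup\Delta\subseteq T'$. Modulo $\Delta$ every formula of the induced language is equivalent to an $L_0$-formula. Since $T_0$ is complete, so is $T_0\cup\Delta$, which therefore axiomatizes $T'$. The statements follow.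
\end{proof}

It remains to show that $T$ has the SB property and that $T_0$ fails it in the strong form of Theorem~\ref{thm:main}.

\section{The theory with origin has the SB property}\label{sec:SB}

We attach three invariants to $M\models T$, show that they determine $M$, and show that they agree for bi-embeddable models.

Let $B_M=\rho(V(M))\le\mathbb Z_p$ and $V^0(M)=\ker\rho$. The group $V^0(M)$ is torsion-free, and it is divisible: if $v\in V^0(M)$ and $n\ge1$, then $v=nv_1$ by Lemma~\ref{lem:facts}(ii), and $n\rho(v_1)=0$ gives $v_1\in V^0(M)$. So $V^0(M)$ is a $\mathbb Q$-vector space. For an orbit $O\subseteq Q(M)$ define its \emph{class}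
\[
c(O)=\delta(a,s)+B_M\in\mathbb Z_p/B_M\qquad(a\in O,\ s\in S(M)).
\]
This does not depend on $a$ and $s$: because $O$ and $S(M)$ are single orbits, any other choice has the form $a+v$, $s+w$ and changes $\delta$ by $\rho(v)-\rho(w)\in B_M$. For $\xi\in\mathbb Z_p/B_M$ let $m_M(\xi)$ be the number of orbits $O\subseteq Q(M)$ with $c(O)=\xi$.

\begin{lemma}\label{lem:invariants}
If $M,N\models T$ satisfy $B_M=B_N$, $\dim_{\mathbb Q}V^0(M)=\dim_{\mathbb Q}V^0(N)$ and $m_M=m_N$, then $M\cong N$.
\end{lemma}

\begin{proof}
Write $B=B_M=B_N$. Divisible abelian groups are injective, so a divisible subgroup of an abelian group is a direct summand. Thus $V(M)=V^0(M)\oplus U$ and $V(N)=V^0(N)\oplus U'$, where $\rho$ maps each of $U$, $U'$ isomorphically onto $B$. The direct sum of a linear isomorphism $V^0(M)\to V^0(N)$ and of $(\rho|_{U'})^{-1}\circ\rho|_U$ is an isomorphism $\alpha\colon V(M)\to V(N)$ with $\rho\circ\alpha=\rho$.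

Choose $s\in S(M)$, $s'\in S(N)$ and a bijection $\beta$ from the orbits in $Q(M)$ to the orbits in $Q(N)$ with $c(\beta(O))=c(O)$. For each $O$ pick $a_O\in O$ and $b\in\beta(O)$. Then $\delta(a_O,s)-\delta(b,s')\in B$ equals $\rho(w)$ for some $w\in V(N)$, and $b_O=b+w\in\beta(O)$ satisfies $\delta(b_O,s')=\delta(a_O,s)$. Define
\[
F|_V=\alpha,\qquad F(s+v)=s'+\alpha(v),\qquad F(a_O+v)=b_O+\alpha(v).
\]
As the actions are free, $F$ is a bijection, and it preserves $V,Q,S,\mathrm{Add},\mathrm{Act}$ and $\rho$. Further, $\delta(F(s+v),s')=\rho(v)=\delta(s+v,s)$ and $\delta(F(a_O+v),s')=\delta(a_O,s)+\rho(v)=\delta(a_O+v,s)$. So $\delta(F(x),s')=\delta(x,s)$ for all $x\in A$, and $\delta(F(x),F(y))=\delta(x,s)-\delta(y,s)=\delta(x,y)$.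
\end{proof}

\begin{proposition}\label{prop:SB}
$T$ has the SB property.
\end{proposition}

\begin{proof}
Let $f\colon M\to N$ and $g\colon N\to M$ be elementary embeddings between models of $T$. Since $f$ preserves $\rho$, we have $B_M\subseteq B_N$; by $g$, $B_N\subseteq B_M$. The map $f$ restricts to an injective additive, hence $\mathbb Q$-linear, map $V^0(M)\to V^0(N)$, and $g$ gives one in the other direction, so the dimensions agree.

The formula $\exists v\,\mathrm{Act}(v,x,y)$ expresses that $x$ and $y$ lie in one orbit, so $f$ induces an injection from the orbits in $Q(M)$ to the orbits in $Q(N)$. This injection preserves classes, because $f(s)\in S(N)$, $\delta(f(a),f(s))=\delta(a,s)$ and $B_M=B_N$. Hence $m_M\le m_N$ pointwise, and $g$ gives $m_N\le m_M$. Lemma~\ref{lem:invariants} applies.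
\end{proof}

The classes are not first-order data: in an $\aleph_1$-saturated model $B_M=\mathbb Z_p$ by Lemma~\ref{lem:sat}, so passing to such an extension merges all classes. They are preserved here only because embeddings in both directions keep $B$ fixed. In a model of $T_0$ there is no $s$, and only the differences of classes are defined; the next section exploits this.

\section{The induced theory fails the SB property}\label{sec:notSB}

We return to the models $\mathfrak M(\mu,W)\models T_0$ of Definition~\ref{def:models}.

\begin{lemma}\label{lem:shift}
Let $\mu,\mu'$ and $W$ be as in Definition~\ref{def:models}.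
\begin{enumerate}
\item[(a)] If $\zeta\in X$ and $\mu(\xi)\le\mu'(\xi+\zeta)$ for all $\xi\in X$, then $\mathfrak M(\mu,W)$ embeds elementarily into $\mathfrak M(\mu',W)$.
\item[(b)] If $\mathfrak M(\mu,W)\cong\mathfrak M(\mu',W)$, then there is $\zeta\in X$ with $\mu'(\xi+\zeta)=\mu(\xi)$ for all $\xi\in X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z\in\mathbb Z_p$ represent $\zeta$. Let $f$ be the identity on $V$ and $f(x,w,i)=(x+z,w,i)$ on $Q$; the image point exists since $i<\mu(x+\mathbb Z_{(p)})\le\mu'(x+z+\mathbb Z_{(p)})$. The map $f$ is injective, commutes with the action, and leaves differences of first coordinates unchanged, so it is an isomorphism onto a substructure. This substructure consists of all of $V$ and a union of orbits, so it is closed. Corollary~\ref{cor:complete}(ii) shows that $f$ is elementary.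

(b) Let $F$ be an isomorphism and let $x(a)$ denote the first coordinate of $a\in Q$. As $F$ preserves $\delta$, we have $x(F(a))-x(F(b))=x(a)-x(b)$, so $x(F(a))=x(a)+z$ for a constant $z\in\mathbb Z_p$. Thus the bijection of orbits induced by $F$ maps the orbits over $\xi$ onto the orbits over $\xi+\zeta$, where $\zeta=z+\mathbb Z_{(p)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The theory $T$ is countable, complete by Corollary~\ref{cor:complete}(i), and has the SB property by Proposition~\ref{prop:SB}. By Corollary~\ref{cor:defexp} it suffices to find the required families among the models of $T_0$.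

The element $t=\tau+\mathbb Z_{(p)}$ has infinite order in $X$. To code an infinite binary sequence so that one shift absorbs any difference, we let the multiplicities grow and give the $k$-th one the window $\{2k+1,2k+2\}$. For $\varepsilon\in\{0,1\}^{\mathbb N}$ let
\[
\mu_\varepsilon(kt)=2k+1+\varepsilon_k\quad(k\in\mathbb N),\qquad\mu_\varepsilon(\xi)=0\quad(\xi\notin\mathbb Nt),
\]
where $\mathbb Nt=\{kt:k\in\mathbb N\}$. Fix $W$. For all $\varepsilon,\varepsilon'$ and $k$,
\[
\mu_\varepsilon(kt)\le2k+2<2(k+1)+1\le\mu_{\varepsilon'}(kt+t),
\]
so Lemma~\ref{lem:shift}(a) with $\zeta=t$ gives an elementary embedding $\mathfrak M(\mu_\varepsilon,W)\to\mathfrak M(\mu_{\varepsilon'},W)$. Suppose that $\mathfrak M(\mu_\varepsilon,W)\cong\mathfrak M(\mu_{\varepsilon'},W)$ and take $\zeta$ as in Lemma~\ref{lem:shift}(b). Both functions are nonzero exactly on $\mathbb Nt$, so $\mathbb Nt+\zeta=\mathbb Nt$. Then $\zeta=jt$ for some $j\in\mathbb N$, and $0=kt+jt$ for some $k\in\mathbb N$, which forces $j=0$. Hence $\mu_\varepsilon=\mu_{\varepsilon'}$ and $\varepsilon=\varepsilon'$.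

The model $\mathfrak M(\mu_\varepsilon,W)$ consists of $V$ and countably many orbits, so it has cardinality $\aleph_0+|W|$. Taking $W$ of dimension $\kappa$ gives $2^{\aleph_0}$ pairwise bi-embeddable, pairwise non-isomorphic models of cardinality $\kappa$, for every infinite cardinal $\kappa$.
\end{proof}

\section{One hidden parameter, and none}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:addendum}]
Let $N\models T'$. By Lemma~\ref{lem:origin} its $L_0$-reduct is the $L_0$-structure $\varphi(M)$ for some $M\models T$. Both $N$ and the induced structure on $\varphi(M)$ expand this reduct to a model of $T'$, so they coincide by Corollary~\ref{cor:defexp}. If $M\models T$ and $s\in S(M)$, then $S(M)=s+V(M)$, so every element of $M$ lies in $\varphi(M)$ or is definable from $s$ and an element of $V(M)$.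
\end{proof}

\begin{remark}
No $s\in S(M)$ is definable over $\varphi(M)$. In an $\aleph_1$-saturated $M^*\succeq M$ take $u\ne0$ with $\rho(u)=0$ by Lemma~\ref{lem:sat}. The map that fixes $\varphi(M^*)$ pointwise and translates $S(M^*)$ by $u$ is an automorphism of $M^*$ that moves $s$.
\end{remark}

We turn to Proposition~\ref{prop:dcl}. The idea is that, when everything is definable over $\varphi(M)$, an element of $M$ can be coded by a tuple from $\varphi(M)$, and the induced structure knows all relations between the coded elements. This reconstructs a model of $T$ from any model of $T'$, compatibly with elementary embeddings.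

\begin{proof}[Proof of Proposition~\ref{prop:dcl}]
Let $L$ now be the language of the given theory $T$, and $k=|\bar x|$. Replacing functions and constants by their graphs changes neither definable sets, nor elementary embeddings, nor isomorphisms, so we take $L$ relational. If $\varphi$ defines the empty set there is nothing to prove, so assume that it does not. Fix $M_0\models T$; then $T'$ is the theory of the induced structure $\varphi(M_0)$.

\emph{Finitely many coding functions.} For $r\ge1$ and an $L$-formula $\psi(y,\bar z_1,\dots,\bar z_r)$ with $|\bar z_i|=k$, let $D_\psi$ be the set of $c\in\varphi^r$ for which $\psi(y,c)$ has exactly one solution, and let $f_\psi(c)$ be this solution. By hypothesis every element of every model of $T$ lies in the image of some $f_\psi$; unused coordinates serve as dummy variables, which also allows $r\ge1$. So $T\cup\{y\notin\operatorname{im}f_\psi:\psi\}$ is inconsistent, and compactness gives $f_1,\dots,f_m$ among the $f_\psi$, with domains $D_1,\dots,D_m$, whose images cover every model of $T$.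

For an $L$-formula $\theta(y_1,\dots,y_l)$, where $l\ge1$ and the list contains all free variables of $\theta$, and for $\mathbf i=(i_1,\dots,i_l)\in\{1,\dots,m\}^l$, let $\theta^{\mathbf i}$ be the induced symbol for the set of $(c_1,\dots,c_l)\in D_{i_1}\times\dots\times D_{i_l}$ with $\theta(f_{i_1}(c_1),\dots,f_{i_l}(c_l))$. We write $D_i$ also for the induced symbol of $D_i$. Below, each property of a model $N\models T'$ is obtained by checking that it is expressed by sentences of the induced language that are true in $\varphi(M_0)$.

\emph{The structure $\widehat N$.} Let $N\models T'$. A \emph{code} is a pair $(i,c)$ with $c\in D_i(N)$. Put $(i,c)\sim(j,c')$ if $N\models(y_1=y_2)^{(i,j)}(c,c')$, and for an $l$-ary $R\in L$ say that $R$ holds of the codes $(i_1,c_1),\dots,(i_l,c_l)$ if $N\models R(y_1,\dots,y_l)^{\mathbf i}(c_1,\dots,c_l)$. For $N=\varphi(M_0)$ these are the pullbacks of equality and of $R$ under the surjection $(i,c)\mapsto f_i(c)$ onto $M_0$. So in $\varphi(M_0)$ codes exist, $\sim$ is an equivalence relation, and each $R$ is $\sim$-invariant. For each choice of indices these are sentences, so they hold in $N$. Let $\widehat N$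 be the resulting $L$-structure on the set of classes $[i,c]$. We claim that for all $\theta$, $\mathbf i$ and codes,
\begin{equation}\label{eq:transfer}
\widehat N\models\theta([i_1,c_1],\dots,[i_l,c_l])\iff N\models\theta^{\mathbf i}(c_1,\dots,c_l).
\end{equation}
We argue by induction on $\theta$, for all variable lists at once. Each step uses an equivalence that holds in $\varphi(M_0)$ for all $\bar c\in D_{i_1}\times\dots\times D_{i_l}$, hence in $N$. If $\theta$ is $R(y_{j_1},\dots,y_{j_h})$, where $R$ may be equality, then $\theta^{\mathbf i}(\bar c)$ is equivalent to $R(y_1,\dots,y_h)^{(i_{j_1},\dots,i_{j_h})}(c_{j_1},\dots,c_{j_h})$. Next, $(\neg\theta)^{\mathbf i}\leftrightarrow\neg\theta^{\mathbf i}$ and $(\theta_1\wedge\theta_2)^{\mathbf i}\leftrightarrow\theta_1^{\mathbf i}\wedge\theta_2^{\mathbf i}$. Finally, for $\chi(y_0,y_1,\dots,y_l)$ with $y_0$ not among $y_1,\dots,y_l$,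
\[
(\exists y_0\,\chi)^{\mathbf i}(\bar c)\ \leftrightarrow\ \bigvee_{j=1}^m\exists c_0\,\bigl(D_j(c_0)\wedge\chi^{(j,\mathbf i)}(c_0,\bar c)\bigr),
\]
because the images of $f_1,\dots,f_m$ cover $M_0$; the disjunction is a formula because there are finitely many $f_j$. This proves \eqref{eq:transfer}, which has three consequences.

\emph{(1) $\widehat N\models T$.} View $\sigma\in T$ as a formula in a dummy variable $y_1$. Then $T'$ contains $\forall c\,(D_i(c)\to\sigma^{(i)}(c))$, and \eqref{eq:transfer} applied to any code gives $\widehat N\models\sigma$.

\emph{(2) An elementary $g\colon N_1\to N_2$ induces an elementary $\widehat g\colon\widehat N_1\to\widehat N_2$, $[i,c]\mapsto[i,g(c)]$.} Indeed $g$ preserves each $D_i$ and each $\theta^{\mathbf i}$ in both directions, so $\widehat g$ is well defined, and elementary by \eqref{eq:transfer}.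

\emph{(3) $N$ is isomorphic to the induced structure $\varphi(\widehat N)$.} For $\mathbf i\in\{1,\dots,m\}^k$ let $G_{\mathbf i}(w,\bar c)$ be the induced symbol for the relation ``$\bar c\in D_{i_1}\times\dots\times D_{i_k}$ and $w=(f_{i_1}(c_1),\dots,f_{i_k}(c_k))$''. The following hold in $\varphi(M_0)$, hence in $N$:
\begin{itemize}
\item[($\alpha$)] for every $w$ there are $\mathbf i$ and $\bar c$ with $G_{\mathbf i}(w,\bar c)$, and $G_{\mathbf i}(w,\bar c)$ implies $c_j\in D_{i_j}$ for all $j$;
\item[($\beta$)] if $G_{\mathbf i}(w,\bar c)$ and $G_{\mathbf i'}(w',\bar c')$, then $w=w'$ if and only if $(i_j,c_j)\sim(i'_j,c'_j)$ for all $j\le k$;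
\item[($\gamma$)] $\varphi^{\mathbf i}(\bar c)\leftrightarrow\exists w\,G_{\mathbf i}(w,\bar c)$;
\item[($\delta$)] for each $L$-formula $\theta(\bar x_1,\dots,\bar x_n)$: if $G_{\mathbf i_j}(w_j,\bar c_j)$ for $j\le n$, then $R_\theta(w_1,\dots,w_n)\leftrightarrow\theta^{(\mathbf i_1,\dots,\mathbf i_n)}(\bar c_1,\dots,\bar c_n)$.
\end{itemize}
Put $\pi(w)=([i_1,c_1],\dots,[i_k,c_k])$ whenever $G_{\mathbf i}(w,\bar c)$. By ($\alpha$) and ($\beta$), $\pi\colon N\to\widehat N^{\,k}$ is a well-defined injection. By ($\gamma$) and \eqref{eq:transfer} its image is $\varphi(\widehat N)$. By ($\delta$) and \eqref{eq:transfer}, $N\models R_\theta(w_1,\dots,w_n)$ if and only if $\widehat N\models\theta(\pi(w_1),\dots,\pi(w_n))$, which is the interpretation of $R_\theta$ in $\varphi(\widehat N)$.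

Now let $N_1,N_2\models T'$ be bi-embeddable and not isomorphic. By (1) and (2), $\widehat N_1$ and $\widehat N_2$ are bi-embeddable models of $T$. An isomorphism $\widehat N_1\cong\widehat N_2$ would restrict to $\varphi(\widehat N_1)\cong\varphi(\widehat N_2)$ and give $N_1\cong N_2$ by (3). So $T$ fails the SB property.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Goodrick} John Goodrick, \emph{When does elementary bi-embeddability imply isomorphism?}, arXiv:0705.1849 (2007).
\end{thebibliography}
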